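
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Mapping spaces from finite complexes to the classifying space\\ of a noncommutative compact Lie group are not H-spaces}


\begin{abstract}
Let $G$ be a noncommutative compact connected Lie group, and let $\iota_n\colon B_nG\to BG$ be the inclusion of its $n$-th projective space. We prove the conjecture that for $1\le n<\infty$ the component $\operatorname{Map}(B_nG,BG;\iota_n)$ of the space of unpointed maps is never a loop space. More generally, for every connected finite complex $K$ and every map $f\colon K\to BG$, the component $\operatorname{Map}(K,BG;f)$ is not an H-space. The proof multiplies many copies of one spherical class with each other, evaluates at a point of $K$, and compares the integrality of the Chern character on products of spheres with the growth of factorials. The same method shows that maps from connected H-spaces to $BG$ are rationally trivial on homotopy groups above dimension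 $2$, and that the main result survives localization at any infinite set of primes, although it fails rationally.
\end{abstract}

\section{The question and the results}

\subsection{The question}
Let $G$ be a topological group. Its projective spaces filter the classifying space $BG$: one starts from $B_0G\simeq *$, and $B_nG$ is the cofiber of a map $G^{*n}\to B_{n-1}G$ from the $n$-fold join. Thus $B_1G\simeq\Sigma G$ and $B_\infty G=BG$. For $G=U(1)$ and $G=SU(2)$ the spaces $B_nG$ are $\mathbb CP^n$ and $\mathbb HP^n$. Let $\iota_n\colon B_nG\to BG$ be the inclusion. For a map $f\colon K\to BG$ write $\operatorname{Map}(K,BG;f)$ for the path component of $f$ in the space of unpointed maps $K\to BG$. A space is \emph{delooped} if it is weakly equivalent to a loop space $\Omega X$.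

When is $\operatorname{Map}(B_nG,BG;\iota_n)$ delooped, for a compact connected Lie group $G$? If $G$ is commutative, that is, a torus, always: $BG$ can be taken to be a topological abelian group, and translation identifies every component of the mapping space with the identity component. If $G$ is not commutative, consider first $n=0$, where the mapping space is $BG$ itself. If $BG\simeq\Omega X$, then $G\simeq\Omega^2X$ as H-spaces, so $G$ is homotopy commutative. A delooping thus costs homotopy commutativity, and one may guess that a noncommutative $G$ never allows one. This is the conjecture of \cite{tsutaya}: \emph{for a noncommutative compact connected Lie group $G$, the space $\operatorname{Map}(B_nG,BG;\iota_n)$ is never delooped for $1\le n<\infty$.} We prove it.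

\subsection{Results}
Throughout, $G$ is a compact connected Lie group. We call a space $Y$ an \emph{H-space} if it is weakly equivalent to a CW complex $Y'$ with a map $\mu\colon Y'\times Y'\to Y'$ and a point $e\in Y'$ such that $\mu(e,-)$ and $\mu(-,e)$ are homotopic to the identity; the homotopies may move $e$. A delooped space is an H-space: transport the loop product to a CW approximation. As with delooped spaces, being an infinite loop space is understood up to weak equivalence.

\begin{theorem}\label{thm:conj}
If $G$ is noncommutative and $1\le n<\infty$, then $\operatorname{Map}(B_nG,BG;\iota_n)$ is not an H-space. In particular it is not delooped.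
\end{theorem}

Neither $B_nG$ nor $\iota_n$ plays a special role.

\begin{theorem}\label{thm:main}
Let $G$ be noncommutative, let $K$ be homotopy equivalent to a connected finite CW complex, and let $f\colon K\to BG$ be any map. Then $\operatorname{Map}(K,BG;f)$ is not an H-space. In particular it is not delooped.
\end{theorem}

\begin{theorem}\label{thm:equiv}
Let $K$ be homotopy equivalent to a connected finite CW complex and let $f\colon K\to BG$ be any map. The following are equivalent: $G$ is commutative; $\operatorname{Map}(K,BG;f)$ is an infinite loop space; it is delooped; it is an H-space.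
\end{theorem}

\begin{theorem}\label{thm:maps}
If $Z$ is a path-connected H-space and $g\colon Z\to BG$ is any map, then $g_*\otimes\mathbb Q=0$ on $\pi_k$ for all $k\ge3$.
\end{theorem}

The range $k\ge3$ is sharp: $BU(1)=K(\mathbb Z,2)$ is an H-space, and its identity map is nonzero on $\pi_2\otimes\mathbb Q$.

\begin{theorem}\label{thm:local}
Let $G$, $K$ and $f$ be as in Theorem~\ref{thm:main}. For every infinite set $P$ of primes, the localization $\operatorname{Map}(K,BG;f)_{(P)}$ is not an H-space.
\end{theorem}

\subsection{The idea}
Let $Y=\operatorname{Map}(K,BG;f)$ and let $\mathrm{ev}\colon Y\to BG$ be evaluation at a point of $K$. In an H-space all Whitehead products vanish, so one would look for classes in the image of $\mathrm{ev}_*$ with a nonzero Whitehead product in $BG$. The difficulty is that we have little control over this image. What we can show in general is that each $\alpha\in\pi_i(BG)$, $i\geq 2$, has \emph{some} multiple $M\alpha$ in it, with $M\ge1$ depending on $K$ and $f$ (Proposition~\ref{prop:ev}). The groups $\pi_{\mathrm{odd}}(BG)$ are finite, so for $\alpha\in\pi_4(BG)$ the class $[M\alpha,M\alpha]=M^2[\alpha,\alpha]\in\pi_7(BG)$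 may well vanish. We need an obstruction that no multiple can kill.

Such an obstruction comes from using the multiplication of $Y$ arbitrarily often. If $\beta\in\pi_4(Y)$ lifts $M\alpha$, the products $\beta(s_1)\cdots\beta(s_k)$ evaluate to maps $h_k\colon(S^4)^k\to BG$. A unitary representation of $G$ turns them into vector bundles over $(S^4)^k$, whose Chern characters are integral. Up to homotopy, $h_k$ restricts to $h_j$ on each coordinate subproduct $(S^4)^j$. This forces the top coefficient of the Chern character over $(S^4)^k$ to be $k!/(2k)!$ times a power sum $\sum_ir_i^{2k}$, where the numbers $r_i$ do not depend on $k$. Factorials beat exponentials, so these coefficients tend to $0$; being integers, they vanish for large $k$. Hence all $r_i$ vanish, and with them the rational Chern classes of the bundle over $S^4$ given by $M\alpha$. But one can choose $\alpha$ so that the second of these is nonzero for every $M\ge1$.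

Section~\ref{sec:small} carries this out for $G=SU(2)$ and $n=1$, where everything can be done by hand. Section~\ref{sec:families} treats several Chern classes at once, Section~\ref{sec:ev} shows that $\mathrm{ev}_*$ is rationally onto, and Section~\ref{sec:proof} combines the two. Theorems~\ref{thm:maps} and~\ref{thm:local} follow in Sections~\ref{sec:maps} and~\ref{sec:local}.

\section{The smallest case: $G=SU(2)$ and $n=1$}\label{sec:small}

Apart from the standard properties of the Chern character, the input from $K$-theory is the following fact.

\begin{lemma}\label{lem:integral}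
On a product $X=(S^{2m})^k$ of even spheres, the Chern character takes $K^0(X)$ into $H^*(X;\mathbb Z)\subset H^*(X;\mathbb Q)$.
\end{lemma}

\begin{proof}
For $k=1$ this is Bott periodicity. By the Künneth theorem $K^0((S^{2m})^k)$ is generated by external products of classes from the factors, and $\mathrm{ch}$ is multiplicative.
\end{proof}

Let $G=SU(2)$, so $BG=\mathbb HP^\infty$, and let $c_2\in H^4(\mathbb HP^\infty;\mathbb Z)$ be the second Chern class of the tautological complex plane bundle; it is a generator. Since $c_1=0$, the formal Chern roots are $\pm u$ with $u^2=-c_2$, and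
\begin{equation}\label{eq:su2}
\mathrm{ch}_{2k}=\frac{u^{2k}+(-u)^{2k}}{(2k)!}=\frac{2(-c_2)^k}{(2k)!}.
\end{equation}
Here $B_1G\simeq\Sigma S^3=S^4$, and $\iota=\iota_1$ is the inclusion $S^4=\mathbb HP^1\subset\mathbb HP^\infty$. Let $y\in H^4(S^4;\mathbb Z)$ be the generator $\iota^*c_2$, let $y_1,y_2,\dots$ be its pullbacks from the factors of a product of copies of $S^4$, and put $Y=\operatorname{Map}(S^4,\mathbb HP^\infty;\iota)$.

\paragraph{Which classes evaluate from $Y$?}
An element of $\pi_4(Y,\iota)$ is represented by a map $S^4\times S^4\to\mathbb HP^\infty$ that is $\iota$ on $*\times S^4$; evaluation at the base point of the second factor restricts it to the first. If the restriction to the first factor is $M\iota$, then $c_2$ pulls back to $My_1+y_2$, and by \eqref{eq:su2} $\mathrm{ch}_4=c_2^2/12$ pulls back to $\tfrac M6\,y_1y_2$. By Lemma~\ref{lem:integral}, $6\mid M$. So $\mathrm{ev}_*$ is \emph{not} onto $\pi_4(\mathbb HP^\infty)$. On the other hand $M\iota\vee\iota$ extends over $S^4\times S^4$ as soon as the Whitehead product $[M\iota,\iota]=M[\iota,\iota]$ vanishes. Since $\pi_7(\mathbb HP^\infty)\cong\pi_6(S^3)$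 is finite, this happens for some $M\ge1$.

\paragraph{Multiplying.}
Fix such an $M\geq 1$ and $\beta\colon S^4\to Y$ with $\mathrm{ev}\circ\beta\simeq M\iota$. Suppose that $Y$ is an H-space. Multiplying $k$ copies of $\beta$ gives a map $b_k\colon(S^4)^k\to Y$ which on each coordinate axis is homotopic to $\beta$ (Lemma~\ref{lem:hspace} below gives the details). For $h_k=\mathrm{ev}\circ b_k$, since $H^4((S^4)^k)$ is detected on the axes,
\[
h_k^*c_2=M(y_1+\dots+y_k),\qquad h_k^*c_2^k=M^k\,k!\,y_1\cdots y_k .
\]
By \eqref{eq:su2} and Lemma~\ref{lem:integral}, the number $2M^k\,k!/(2k)!$ is an integer for every $k$. For $k=2,3,4$ these numbers are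
\[
\frac{M^2}{6},\qquad \frac{M^3}{60},\qquad \frac{M^4}{840},
\]
so each finite stage only asks that $M$ be suitably divisible. But no $M\geq 1$ passes all stages: $(2k)!/k!=(k+1)\cdots(2k)\ge k^k$, so
\[
0<\frac{2M^k\,k!}{(2k)!}\le2\Big(\frac Mk\Big)^k\longrightarrow0 .
\]
Hence $Y$ is not an H-space. The same contradiction can be reached prime by prime: for an odd prime $\ell$ and $k=\ell-1$ we have $k<\ell\le2k$, so $\ell$ divides $(2k)!/k!$, hence $2M^k$, hence $M$; no $M\ge1$ is divisible by all odd primes. This variant is the germ of Theorem~\ref{thm:local}.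

\section{Product families and Chern classes}\label{sec:families}

For a general representation there are several Chern classes, and those of high degree are invisible on the coordinate axes of $(S^{2m})^k$. We therefore record what the maps $b_k$ do on all coordinate subproducts.

Fix $m\ge1$ and write $S=S^{2m}$, with base point $*$. For $I=\{i_1<\dots<i_j\}\subset\{1,\dots,k\}$, $j\ge1$, let $\mathrm{inc}_I\colon S^{j}\to S^{k}$ (Cartesian powers) put the $t$-th coordinate in position $i_t$ and $*$ in the positions outside $I$.

\begin{definition}
A \emph{product family} on $S$ in a space $X$ is a sequence of maps $h_k\colon S^{k}\to X$, $k\ge1$, such that $h_k\circ\mathrm{inc}_I$ is freely homotopic to $h_j$ for all $k$ and all $I\subset\{1,\dots,k\}$ with $|I|=j\ge1$.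
\end{definition}

Composing a product family in $Y$ with a map $Y\to X$ gives one in $X$.

\begin{lemma}\label{lem:hspace}
Let $Y$ be a path-connected H-space and $\beta\colon S\to Y$ a map. There is a product family $(b_k)$ on $S$ in $Y$ with $b_1\simeq\beta$.
\end{lemma}

\begin{proof}
For a CW complex $A$, the set $[A,-]$ of free homotopy classes is invariant under weak equivalences, naturally in $A$; so we may assume that $Y$ is a CW complex with multiplication $\mu$ and homotopy unit $e$. As $Y$ is path-connected, we may deform $\beta$ so that $\beta(*)=e$. Put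
\[
b_k(s_1,\dots,s_k)=\big(\cdots\big((\beta(s_1)\beta(s_2))\beta(s_3)\big)\cdots\big)\beta(s_k).
\]
Set $s_l=*$, where $k\ge2$. If $l\ge2$, the partial product $u\cdot e$ with $u=b_{l-1}(s_1,\dots,s_{l-1})$ can be deformed to $u$, because $\mu(-,e)\simeq\mathrm{id}$. If $l=1$, the partial product $e\cdot\beta(s_2)$ can be deformed to $\beta(s_2)$, because $\mu(e,-)\simeq\mathrm{id}$. Multiplying these homotopies on the right by the remaining factors gives $b_k\circ\mathrm{inc}_I\simeq b_{k-1}$ for $I=\{1,\dots,k\}\setminus\{l\}$. Deleting one index at a time gives the claim for every $I$.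
\end{proof}

Let $y_1,\dots,y_k\in H^{2m}(S^{k};\mathbb Z)$ be the generators from the factors, so $y_l^2=0$, and put $x_k=y_1+\dots+y_k$. With $e_j$ the elementary symmetric polynomial,
\begin{equation}\label{eq:power}
x_k^j=j!\,e_j(y_1,\dots,y_k).
\end{equation}
Let $\nu_d$ be the Newton polynomial: $\nu_d(e_1,\dots,e_N)=t_1^d+\dots+t_N^d$ for the elementary symmetric functions $e_i$ of $t_1,\dots,t_N$. It has integer coefficients and is weighted homogeneous of degree $d$ when the $i$-th variable has weight $i$. For a vector bundle of rank $N$ and $d\ge1$, $\mathrm{ch}_d=\nu_d(c_1,\dots,c_N)/d!$.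

The next lemma says that on a product family the classes $c_i$ look like Chern classes with formal roots $r_1x_k^{1/m},\dots,r_Nx_k^{1/m}$, where the numbers $r_1,\dots,r_N$ do not depend on $k$.

\begin{lemma}\label{lem:roots}
Let $X$ be a space with classes $c_i\in H^{2i}(X;\mathbb Q)$, $1\le i\le N$, and let $(h_k)$ be a product family on $S^{2m}$ in $X$. There are complex numbers $r_1,\dots,r_N$, algebraic over $\mathbb Q$, with rational elementary symmetric functions $\gamma_i=e_i(r_1,\dots,r_N)$, such that $\gamma_i=0$ if $m\nmid i$, and for all $k\ge1$ and $1\le i\le N$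
\begin{equation}\label{eq:gamma}
h_k^*c_i=\gamma_i\,x_k^{i/m}\qquad(\text{read as }0\text{ if }m\nmid i).
\end{equation}
Moreover the power sums $p_j=\sum_ir_i^{mj}$, $j\ge1$, are rational, and
\begin{equation}\label{eq:sj}
h_j^*\,\frac{\nu_{mj}(c_1,\dots,c_N)}{(mj)!}=s_j\,y_1\cdots y_j,\qquad s_j=\frac{j!}{(mj)!}\,p_j .
\end{equation}
In particular, if $r_1=\dots=r_N=0$, then $h_k^*c_i=0$ for all $k$ and $i$.
\end{lemma}

\begin{proof}
If $m\nmid i$, then $H^{2i}(S^{k};\mathbb Q)=0$; put $\gamma_i=0$. Let $i=mj$, and let $\kappa_i\in\mathbb Q$ be the coefficient of $y_1\cdots y_j$ in $h_j^*c_i$. If $k<j$, then $H^{2i}(S^k;\mathbb Q)=0$. If $k\ge j$, then $H^{2i}(S^{k};\mathbb Q)$ has as basis the monomials $y_I=\prod_{l\in I}y_l$ with $|I|=j$. The coefficient of $y_I$ in $h_k^*c_i$ is found by restricting along $\mathrm{inc}_I$, which kills all other basis elements. Since $h_k\circ\mathrm{inc}_I\simeq h_j$, it equals $\kappa_i$, whatever $k$ and $I$ are. So $h_k^*c_i=\kappa_i\,e_j(y_1,\dots,y_k)$, for $k<j$ as well. With $\gamma_i=\kappa_i/j!$, \eqref{eq:gamma} follows from \eqref{eq:power}.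

Let $r_1,\dots,r_N$ be the roots of $\tau^N-\gamma_1\tau^{N-1}+\dots+(-1)^N\gamma_N$, so that $\gamma_i=e_i(r_1,\dots,r_N)$. Then $p_j=\nu_{mj}(\gamma_1,\dots,\gamma_N)$ is rational. In a monomial $\prod_ic_i^{\varepsilon_i}$ of weight $mj$, substituting $\gamma_ix_j^{i/m}$ for $c_i$ gives $\big(\prod_i\gamma_i^{\varepsilon_i}\big)x_j^j$, where both sides vanish if some $i$ with $\varepsilon_i>0$ is not divisible by $m$. Hence $h_j^*\nu_{mj}(c_1,\dots,c_N)=p_j\,x_j^j=p_j\,j!\,y_1\cdots y_j$ by \eqref{eq:power}.
\end{proof}

Fix a faithful unitary representation $\rho\colon G\to U(N)$ and let $c_i(\rho)\in H^{2i}(BG;\mathbb Q)$ be its Chern classes; $c_i(\rho)=0$ for $i>N$.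

\begin{proposition}\label{prop:vanish}
Let $m\ge2$ and let $(h_k)$ be a product family on $S^{2m}$ in $BG$. Then $h_k^*c_i(\rho)=0$ for all $k,i\ge1$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:roots} with $c_i=c_i(\rho)$. The left side of \eqref{eq:sj} is $\mathrm{ch}_{mj}$ of the vector bundle over $(S^{2m})^j$ classified by $B\rho\circ h_j$. By Lemma~\ref{lem:integral}, $s_j\in\mathbb Z$ for all $j\ge1$.

Let $R=\max_i|r_i|$. The product $(mj)!/j!=\prod_{l=j+1}^{mj}l$ has $(m-1)j$ factors, each at least $j$. Hence
\[
|s_j|\le\frac{N\,R^{mj}}{j^{(m-1)j}}=N\left(\frac{R^m}{j^{\,m-1}}\right)^{j}\longrightarrow0\qquad(j\to\infty),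
\]
because $m\ge2$. Being integers, the $s_j$ vanish for all $j$ from some $j_0\ge1$ on, that is, $p_j=0$ for $j\ge j_0$.

It remains to see that power sums which vanish from some point on have all roots zero. Suppose some $r_i\ne0$. Let $z_1,\dots,z_l$ be the distinct nonzero values among the $r_i^m$ and $n_a\ge1$ the number of $i$ with $r_i^m=z_a$. Then
\[
\sum_{a=1}^l(n_az_a^{j_0})\,z_a^{t}=p_{j_0+t}=0\qquad\text{for }t=0,\dots,l-1 .
\]
The Vandermonde matrix $(z_a^t)$ is invertible, so $n_az_a^{j_0}=0$ for all $a$, a contradiction. So all $r_i=0$, and Lemma~\ref{lem:roots} gives the claim.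
\end{proof}

\begin{remark}
The hypothesis $m\ge2$ makes $(mj)!/j!$ grow faster than any exponential. For $m=1$ the quotient is $1$, and the statement fails for $G=U(1)$, whose classifying space is an H-space.
\end{remark}

\section{Evaluation is rationally onto}\label{sec:ev}

We need a supply of classes in $\pi_*(\operatorname{Map}(K,BG;f))$ with controlled image in $\pi_*(BG)$.

\begin{proposition}\label{prop:ev}
Let $K$ be a connected finite CW complex with a vertex $k_0$, let $f\colon K\to BG$ be a map, $b_0=f(k_0)$, and let $\mathrm{ev}\colon\operatorname{Map}(K,BG;f)\to BG$ be evaluation at $k_0$. For every $i\ge2$ and $\alpha\in\pi_i(BG,b_0)$ there is $M\ge1$ such that $M\alpha$ lies in the image of $\mathrm{ev}_*\colon\pi_i(\operatorname{Map}(K,BG;f),f)\to\pi_i(BG,b_0)$.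
\end{proposition}

The reason is that $BG$ is rationally a topological abelian group, and evaluation on mapping spaces into a topological group has a section given by translation. We first make the rational statement precise. By Borel, $H^*(BG;\mathbb Q)=\mathbb Q[x_1,\dots,x_r]$ with $|x_t|=2m_t$. After multiplying by nonzero integers we may choose the $x_t$ to be images of integral classes. These define a map
\[
q\colon BG\to\mathcal P=\prod_{t=1}^rK(\mathbb Z,2m_t),
\]
where $\mathcal P$ is taken to be a topological abelian group. Since $H^*(K(\mathbb Z,2m_t);\mathbb Q)$ is polynomial on the fundamental class, $q$ is an isomorphism on rational cohomology. Both spaces are simply connected with finitely generated homotopy groups, so by the rational Whitehead theorem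
\begin{equation}\label{eq:q}
\pi_k(q)\text{ has finite kernel and finite cokernel for all }k .
\end{equation}

The finiteness of $K$ is what turns ``rationally'' into ``after multiplication by one integer $M$''. It enters through the next lemma. A \emph{lift} of $u\colon K\to B$ to $E\to B$ is a map $K\to E$ over $u$.

\begin{lemma}\label{lem:lifts}
Let $p\colon E\to B$ be a Hurewicz fibration over a path-connected space whose fiber $F$ has finite homotopy groups $\pi_k(F)$, $k\ge1$, at every base point. Let $K$ be a finite CW complex with vertex $k_0$, let $u\colon K\to B$ be a map and $\lambda$ a lift of $u$. Let $\Gamma(K)$ be the space of lifts of $u$ that agree with $\lambda$ at $k_0$. Then $\pi_k(\Gamma(K),\lambda)$ is finite for all $k\ge1$.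
\end{lemma}

\begin{proof}
Choose subcomplexes $\{k_0\}=L_0\subset L_1\subset\dots\subset L_s=K$, each obtained from the previous one by adding a cell, and define $\Gamma(L)$ for $L=L_t$ with the restrictions of $u$ and $\lambda$. The space $\Gamma(L_0)$ is a point. Let $L'=L_{t+1}=L\cup e^n$ with characteristic map $\Phi\colon D^n\to L'$. Restriction $\Gamma(L')\to\Gamma(L)$ is a Serre fibration: for a disk $Z$ the required lift over $Z\times I\times L'$ is prescribed on $Z\times I\times L\cup Z\times0\times L'$, which is a subcomplex and a deformation retract of $Z\times I\times L'$, so it exists. It suffices to show that the fiber over $\lambda|_L$ has finite $\pi_k$ at $\lambda|_{L'}$ for $k\ge1$; the exact sequence of the fibration then gives the claim by induction on $t$.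

That fiber is the space of lifts of $u\Phi$ over $D^n$ that agree with $\lambda\Phi$ on $S^{n-1}$. If $n=0$, this is a fiber of $p$, and its groups $\pi_k$, $k\ge1$, are finite by hypothesis. Let $n\ge1$. Our space is a fiber of the restriction of sections of $(u\Phi)^*E$ from $D^n$ to $S^{n-1}$, which is again a Serre fibration. Over the contractible space $D^n$ the fibration $(u\Phi)^*E$ is fiber homotopy equivalent to $D^n\times F$. So our space is weakly equivalent to a nonempty fiber of $\operatorname{Map}(D^n,F)\to\operatorname{Map}(S^{n-1},F)$, the space of all $w\colon D^n\to F$ with $w=v$ on $S^{n-1}$ for some fixed $v\colon D^n\to F$. Gluing $w$ on the upper and $v$ on the lower hemisphere identifies this space with the fiber over $v$ of the restriction $\operatorname{Map}(S^n,F)\to\operatorname{Map}(D^n_-,F)$. As evaluation $\operatorname{Map}(D^n_-,F)\to F$ at a point of $S^{n-1}$ is a homotopy equivalence, that fiber is weakly equivalent to the fiber of the evaluation $\operatorname{Map}(S^n,F)\to F$, which is $\Omega^nF$ for some base point. Since $\Omega^nF$ is a loop space, all its components are homotopy equivalent,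 and its $k$-th homotopy group at every base point is isomorphic to $\pi_{k+n}(F)$, hence finite for $k\ge1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ev}]
The plan is to show that the obstruction to lifting $\alpha$ along $\mathrm{ev}_*$ becomes zero in $\mathcal P$, and that it therefore comes from a finite group.

\emph{Making $q$ a fibration.} Replace $BG$ by the homotopy equivalent total space of the path fibration of $q$; composition with this equivalence commutes with evaluation, so neither hypothesis nor conclusion changes, and we may assume that $q$ is a Hurewicz fibration. By \eqref{eq:q} and $\pi_1(BG)=\pi_1(\mathcal P)=0$, its fiber $F$ is connected with all homotopy groups finite.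

\emph{The obstruction vanishes in $\mathcal P$.} Evaluation at $k_0$ is a fibration $\operatorname{Map}(K,BG)\to BG$, with fiber over $b_0$ the space $\operatorname{Map}_*(K,BG)$ of maps sending $k_0$ to $b_0$. Let
\[
\partial\colon\pi_i(BG,b_0)\to\pi_{i-1}(\operatorname{Map}_*(K,BG),f)
\]
be its connecting homomorphism, and $\partial'$ the one for $\operatorname{Map}(K,\mathcal P)\to\mathcal P$ at $qf$. The latter fibration has the section
\[
\mathcal P\to\operatorname{Map}(K,\mathcal P),\qquad a\mapsto\big(k\mapsto a-q(b_0)+qf(k)\big),
\]
which sends $q(b_0)$ to $qf$. So $\partial'=0$, and by naturality $q_*(\partial\alpha)=\partial'(q_*\alpha)=0$ in $\pi_{i-1}(\operatorname{Map}_*(K,\mathcal P),qf)$, where $\operatorname{Map}_*(K,\mathcal P)$ consists of the maps sending $k_0$ to $q(b_0)$.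

\emph{Back to $BG$.} Composition with $q$ is a Serre fibration $\operatorname{Map}_*(K,BG)\to\operatorname{Map}_*(K,\mathcal P)$, by the same relative lifting argument as in the proof of Lemma~\ref{lem:lifts}, now with the lift prescribed on $Z\times0\times K\cup Z\times I\times k_0$. Its fiber over $qf$ is the space $\Gamma(K)$ of lifts of $qf$ that agree with $f$ at $k_0$. Hence $\partial\alpha$ lies in the image of $\pi_{i-1}(\Gamma(K),f)$, which is finite by Lemma~\ref{lem:lifts}, as $i-1\ge1$. So $\partial\alpha$ has some finite order $M\ge1$, and $\partial(M\alpha)$ is trivial, since $\partial$ is a homomorphism. By exactness, $M\alpha$ is in the image of $\mathrm{ev}_*$.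
\end{proof}

\section{Proof of the main theorem and of the conjecture}\label{sec:proof}

Noncommutativity of $G$ is used only to produce a class in $\pi_4(BG)$ that a Chern class detects.

\begin{lemma}\label{lem:alpha}
If $G$ is noncommutative, there is $\alpha\in\pi_4(BG)$ with $(M\alpha)^*c_2(\rho)\ne0$ in $H^4(S^4;\mathbb Q)$ for all $M\ge1$.
\end{lemma}

\begin{proof}
A noncommutative compact connected Lie group has a root, hence there is a nontrivial homomorphism $\theta\colon SU(2)\to G$. Let $\alpha$ be the composite
\[
S^4=\mathbb HP^1\subset\mathbb HP^\infty=BSU(2)\xrightarrow{\ B\theta\ }BG .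
\]
Let $w_1,\dots,w_N\in\mathbb Z$ be the weights of $\rho\theta$ on the maximal torus $T^1\subset SU(2)$. They are not all zero: otherwise $T^1$, and with it all its conjugates, which cover $SU(2)$, would act trivially, but $\rho\theta$ is nontrivial because $\rho$ is faithful. By the Weyl group symmetry $w\mapsto-w$ we have $\sum w_i=0$. In $H^*(BT^1;\mathbb Q)=\mathbb Q[t]$ the total Chern class of $\rho\theta$ is $\prod(1+w_it)$, so $c_2(\rho\theta)$ restricts to
\[
\tfrac12\Big(\big(\textstyle\sum w_i\big)^2-\sum w_i^2\Big)t^2=-\tfrac12\Big(\sum w_i^2\Big)t^2\ne0 .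
\]
Hence $c_2(\rho\theta)\ne0$ in $H^4(\mathbb HP^\infty;\mathbb Q)$. Restriction to $H^4(S^4;\mathbb Q)$ is an isomorphism, so $\alpha^*c_2(\rho)\ne0$. Finally $(M\alpha)^*c_2(\rho)=M\,\alpha^*c_2(\rho)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A homotopy equivalence $\varphi\colon K'\to K$ induces $\operatorname{Map}(K,BG;f)\simeq\operatorname{Map}(K',BG;f\varphi)$, so we may assume that $K$ is a connected finite CW complex with a vertex $k_0$. Put $Y=\operatorname{Map}(K,BG;f)$. Since $BG$ is simply connected, base points in it are immaterial. Take $\alpha$ from Lemma~\ref{lem:alpha}. By Proposition~\ref{prop:ev} there are $M\ge1$ and $\beta\colon S^4\to Y$ with $\mathrm{ev}\circ\beta\simeq M\alpha$.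

Suppose $Y$ is an H-space. Lemma~\ref{lem:hspace} gives a product family $(b_k)$ on $S^4$ in $Y$ with $b_1\simeq\beta$. Then $h_k=\mathrm{ev}\circ b_k$ is a product family on $S^4$ in $BG$ with $h_1\simeq M\alpha$, so $h_1^*c_2(\rho)\ne0$. This contradicts Proposition~\ref{prop:vanish} with $m=2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
The compact manifold $G$ is a finite CW complex, so the join $G^{*n}$ has the homotopy type of a finite CW complex. Since $B_0G\simeq*$ and $B_nG$ is the cofiber of a map $G^{*n}\to B_{n-1}G$, by induction $B_nG$ has the homotopy type of a connected finite CW complex for every $n<\infty$. Apply Theorem~\ref{thm:main} with $K=B_nG$ and $f=\iota_n$.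
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
If $G$ is noncommutative, none of the other three properties holds, by Theorem~\ref{thm:main} and the implications infinite loop space $\Rightarrow$ delooped $\Rightarrow$ H-space. If $G$ is commutative, it is a torus $T^r$, and $BG=K(\mathbb Z^r,2)$ can be taken to be a topological abelian group; as above we may take $K$ to be a finite CW complex. Then $\operatorname{Map}(K,BG)$ is a topological abelian group, and translation by $f$ identifies its identity component with $\operatorname{Map}(K,BG;f)$. A path-connected topological abelian group is an infinite loop space, and again the other two properties follow.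
\end{proof}

\section{Maps from H-spaces to $BG$}\label{sec:maps}

Proposition~\ref{prop:vanish} concerns only Chern classes of $\rho$. These need not generate $H^*(BG;\mathbb Q)$, but all of $H^*(BG;\mathbb Q)$ is integral over the subalgebra they generate, and this suffices.

\begin{lemma}\label{lem:integralover}
Let $A\subset H^*(BG;\mathbb Q)$ be the subalgebra generated by the $c_i(\rho)$. Every homogeneous $y\in H^*(BG;\mathbb Q)$ of positive degree satisfies an equation $y^s+a_1y^{s-1}+\dots+a_s=0$ with $s\ge1$ and $a_i\in A$ homogeneous of degree $i|y|$.
\end{lemma}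

\begin{proof}
Let $T\subset G$ be a maximal torus; then $H^*(BG;\mathbb Q)\to H^*(BT;\mathbb Q)$ is injective. Let $\omega_1,\dots,\omega_N\in H^2(BT;\mathbb Q)$ be the weights of $\rho|_T$. They are roots of the monic polynomial
\[
\prod_i(\tau-\omega_i)=\sum_i(-1)^ic_i(\rho|_T)\tau^{N-i},
\]
hence integral over the image of $A$. They span $H^2(BT;\mathbb Q)$, since otherwise some circle in $T$ would lie in the kernels of all weights, contrary to faithfulness of $\rho$. As $H^2(BT;\mathbb Q)$ generates $H^*(BT;\mathbb Q)$, the latter is integral over the image of $A$. By injectivity, $H^*(BG;\mathbb Q)$ is integral over $A$. Take the homogeneous part of degree $s|y|$ of a monic equation of degree $s$ for $y$.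
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:maps}]
By \eqref{eq:q}, $\pi_k(BG)\otimes\mathbb Q=0$ for odd $k$. Let $k=2m\ge4$ and let $\beta\in\pi_{2m}(Z)$. Take a product family $(b_j)$ on $S^{2m}$ in $Z$ with $b_1\simeq\beta$ (Lemma~\ref{lem:hspace}), and put $h_j=g\circ b_j$. By Proposition~\ref{prop:vanish}, every $h_j^*$ kills the positive-degree part of $A$.

Let $y\in H^{2m}(BG;\mathbb Q)$ and let $\eta\in\mathbb Q$ be the coefficient in $h_1^*y=\eta\,y_1$. Restricting to the coordinate axes shows $h_j^*y=\eta\,(y_1+\dots+y_j)$ for all $j$. Apply $h_s^*$, with $s$ the degree of the equation of Lemma~\ref{lem:integralover} for $y$, to this equation: all $a_i$ have positive degree, so by \eqref{eq:power}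
\[
0=(h_s^*y)^s=\eta^s\,s!\,y_1\cdots y_s ,
\]
and $\eta=0$. Thus $g_*\beta$ induces zero on $H^{2m}(-;\mathbb Q)$. The components of $q_*(g_*\beta)\in\pi_{2m}(\mathcal P)=\bigoplus_{m_t=m}\mathbb Z$ are given by the pullbacks to $H^{2m}(S^{2m};\mathbb Z)$ of the integral classes that define $q$; these are rationally zero, hence zero. So $g_*\beta$ lies in the finite kernel of $\pi_{2m}(q)$ and is torsion.
\end{proof}

\section{Localization}\label{sec:local}

Let $P$ be a set of primes and $\mathbb Z_{(P)}\subset\mathbb Q$ the ring of fractions whose denominators are prime to all elements of $P$. To prove Theorem~\ref{thm:local} we replace the growth argument, which needs genuine integers, by the prime-by-prime argument at the end of Section~\ref{sec:small}. Localization is a rational equivalence, so we identify the rational cohomologies of $BG$ and $BG_{(P)}$.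

\begin{proposition}\label{prop:local}
Let $P$ be an infinite set of primes, $m\ge2$, and $(h_k)$ a product family on $S^{2m}$ in $BG_{(P)}$. Then $h_k^*c_i(\rho)=0$ for all $k,i\ge1$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:roots} with $X=BG_{(P)}$ and $c_i=c_i(\rho)$; define $r_i,p_j,s_j$ accordingly.

\emph{$s_j\in\mathbb Z_{(P)}$.} Let $X_j=(S^{2m})^j$. The composite
\[
X_j\xrightarrow{\ h_j\ }BG_{(P)}\to BU(N)_{(P)}\to BU_{(P)}
\]
is an element of $[X_j,BU_{(P)}]$, and the left side of \eqref{eq:sj} is its image under the class $\mathrm{ch}_{mj}\in H^{2mj}(BU;\mathbb Q)=H^{2mj}(BU_{(P)};\mathbb Q)$. For a connected finite complex $X$ we have $[X,BU_{(P)}]=\widetilde K^0(X)\otimes\mathbb Z_{(P)}$: since $\mathbb Z_{(P)}$ is flat, this compares two cohomology theories which agree on spheres. For $d\ge1$ the class $\mathrm{ch}_d$ is primitive, so it is additive on $[X,BU_{(P)}]$, and there it is the $\mathbb Z_{(P)}$-linear extension of the usual $\mathrm{ch}_d$ on $\widetilde K^0(X)$. By Lemma~\ref{lem:integral} its values on $X=X_j$ lie in $H^*(X_j;\mathbb Z_{(P)})$.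

\emph{Choice of a prime.} Suppose some $r_i\ne0$. Let $z_1,\dots,z_l$ be the distinct nonzero values among the $r_i^m$, with multiplicities $1\le n_a\le N$, so that $p_j=\sum_an_az_a^j$, and let $L$ be a number field containing all $r_i$. As $P$ is infinite, we can choose $\ell\in P$ with $\ell\ge2N+2$ and a prime $\mathfrak l\mid\ell$ of $L$ such that all $r_i$ are $\mathfrak l$-integral and all $z_a$ and all $z_a-z_{a'}$ $(a\ne a')$ are $\mathfrak l$-units; this excludes only finitely many $\ell$.

\emph{Contradiction.} Let $j$ be an integer with $\ell/m\le j<\ell$. Then $\ell$ divides $(mj)!$ but not $j!$, so it divides the integer $(mj)!/j!$. Since $s_j\in\mathbb Z_{(P)}\subset\mathbb Z_{(\ell)}$, we get $p_j=s_j\,(mj)!/j!\in\ell\,\mathbb Z_{(\ell)}$, so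
\[
\sum_{a=1}^ln_az_a^j\equiv0\pmod{\mathfrak l}.
\]
The number of such $j$ is $\ell-\lceil\ell/m\rceil\ge\ell(1-\tfrac1m)-1\ge\tfrac\ell2-1\ge N\ge l$, and they are consecutive. Take the first $l$ of them, starting with $j_1=\lceil\ell/m\rceil$. The determinant of $(z_a^{j_1+t})_{0\le t<l,\,1\le a\le l}$ is, up to sign, $\prod_az_a^{j_1}\prod_{a<a'}(z_{a'}-z_a)$, an $\mathfrak l$-unit. So $n_a\equiv0\pmod{\mathfrak l}$, that is, $\ell\mid n_a$ for all $a$. This contradicts $1\le n_a\le N<\ell$. Hence all $r_i=0$, and Lemma~\ref{lem:roots} finishes the proof.
\end{proof}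

\begin{proof}[Proof of Theorem~\ref{thm:local}]
As in the proof of Theorem~\ref{thm:main}, we may assume that $K$ is a connected finite CW complex; let $Y=\operatorname{Map}(K,BG;f)$, $\alpha$, $M$ and $\beta\colon S^4\to Y$ with $\mathrm{ev}\circ\beta\simeq M\alpha$ be as there. Since $K$ is a connected finite complex and $BG$ is nilpotent, $Y$ is nilpotent \cite[Ch.~II]{hmr}, so $Y_{(P)}$ and $\mathrm{ev}_{(P)}\colon Y_{(P)}\to BG_{(P)}$ are defined. Suppose $Y_{(P)}$ is an H-space. Lemma~\ref{lem:hspace} for the composite $S^4\xrightarrow{\beta}Y\to Y_{(P)}$, followed by $\mathrm{ev}_{(P)}$, gives a product family $(h_k)$ on $S^4$ in $BG_{(P)}$ for which $h_1$ is homotopic to $M\alpha$ followed by $BG\to BG_{(P)}$. So $h_1^*c_2(\rho)\ne0$ by Lemma~\ref{lem:alpha}, contrary to Proposition~\ref{prop:local} with $m=2$.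
\end{proof}

\begin{remark}
For $P=\varnothing$ the conclusion fails. The rationalization of $\operatorname{Map}(K,BG;f)$ is the component of $\operatorname{Map}(K,BG_{\mathbb Q})$ containing the composite of $f$ with $BG\to BG_{\mathbb Q}$ \cite[Ch.~II]{hmr}. As $BG_{\mathbb Q}$ is a product of spaces $K(\mathbb Q,2m_t)$, it can be taken to be a topological abelian group, and translation shows that this component is an infinite loop space. So the obstruction to delooping is arithmetic and not rational. The argument above says nothing about finite nonempty $P$.
\end{remark}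

\begin{thebibliography}{9}
\bibitem{hmr} Hilton, Mislin, and Roitberg, \emph{Localization of Nilpotent Groups and Spaces}.

\bibitem{tsutaya} Mitsunobu Tsutaya, \emph{Mapping spaces from projective spaces}, arXiv:1408.2010 (2014).
\end{thebibliography}

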